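\title{No syntactic criterion for implying compressibility\\ of countable Borel equivalence relations}

\begin{abstract}
For sentences $\sigma,\tau$ of $L_{\omega_1\omega}$, write $\sigma\Rightarrow^*\tau$ if every countable Borel equivalence relation whose classes carry models of $\sigma$ in a Borel way also carries models of $\tau$ in a Borel way. We consider the problem whether, for each $\tau$, the relation $\sigma\Rightarrow^*\tau$ is equivalent to the definability, in all countable models of $\sigma$, of a model of one sentence $\tau'$ depending only on $\tau$. The answer is negative, and it fails for the sentence that expresses compressibility. To each tree $T\subseteq\omega^{<\omega}$ we attach a countable structure $M_T$ whose Scott sentence implies compressibility exactly when $T$ is well-founded, while the orbits of $\mathrm{Aut}(M_T)$ on tuples are Borel uniformly in $T$. The construction uses cost to force linear equations between the measures of definable sets. We also show that countably many analytic conditions do not suffice in place of $\tau'$, and we compute the exact complexity of the set of structures whose Scott sentence implies compressibility.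
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Structurable equivalence relations}
A \emph{countable Borel equivalence relation} (CBER) on a standard Borel space $X$ is a Borel equivalence relation $E\subseteq X^2$ all of whose classes are countable. Throughout, a \emph{language} is a countable set $L$ of relation symbols, each of arity $n\ge1$, and \emph{formula} and \emph{sentence} refer to the logic $L_{\omega_1\omega}$, which extends first-order logic with equality by countable conjunctions and disjunctions (every formula has finitely many free variables). An \emph{$E$-structure} is an $L$-structure $\mathbb A$ with universe $X$ such that each relation $R^{\mathbb A}\subseteq X^n$ is Borel and holds only of tuples whose entries lie in a single $E$-class. It amounts to a Borel assignment of a countable structure $\mathbb A|C$, the substructure with universe $C$, to each class $C$. For a sentence $\sigma$ of $L$, the relation $E$ is \emph{$\sigma$-structurable} if there is an $E$-structure $\mathbb A$ with $\mathbb A|C\models\sigma$ for every $E$-class $C$. We let $\mathcal E_\sigma$ be the class of $\sigma$-structurable CBERs, and for sentences $\sigma,\tau$, possibly in different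 languages, we write
\[
\sigma\Rightarrow^*\tau\quad\text{if}\quad\mathcal E_\sigma\subseteq\mathcal E_\tau .
\]
We say that $\sigma$ \emph{logically implies} $\chi$ if every nonempty countable (finite or countably infinite) model of $\sigma$ satisfies $\chi$.

The example that matters here is compressibility. A CBER $E$ on $X$ is \emph{compressible} if there is a Borel injection $f:X\to X$ with $f(x)\mathrel{E}x$ for all $x$ such that $X\setminus f(X)$ meets every class. Let $\mathrm{comp}$ be the sentence in one binary symbol saying that this symbol is the graph of an injective, non-surjective function from the universe to itself. Then $\mathcal E_{\mathrm{comp}}$ is the class of compressible CBERs.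

\subsection{The problem}\label{sub:problem}
There is a purely logical source of implications $\sigma\Rightarrow^*\tau$. Let $\tau$ be a sentence in symbols $R_1,R_2,\dots$, let $\phi_i$ be formulas in the language of $\sigma$ with as many free variables as the arity of $R_i$, and let $\tau(\phi_1,\phi_2,\dots)$ be the result of substituting $\phi_i$ for $R_i$. If $\sigma$ logically implies $\tau(\phi_1,\phi_2,\dots)$, then $\sigma\Rightarrow^*\tau$. Indeed, let $\mathbb A$ witness $E\in\mathcal E_\sigma$, and let $\Gamma$ be a countable group of Borel automorphisms whose orbits are the $E$-classes (Section~\ref{sec:background}). For every formula $\phi(v_1,\dots,v_n)$, $n\ge0$, the set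
\begin{equation}\label{eq:sat}
\{(x,y_1,\dots,y_n): y_1,\dots,y_n\in[x]_E\ \text{and}\ \mathbb A|[x]_E\models\phi(y_1,\dots,y_n)\}
\end{equation}
is Borel, by induction on $\phi$: a quantifier over $[x]_E$ is a quantifier over the points $\gamma x$, $\gamma\in\Gamma$. So interpreting $R_i$ on each class by $\phi_i$ gives an $E$-structure that witnesses $E\in\mathcal E_\tau$.

The converse fails, because Borel sets can break symmetries that formulas cannot. Let $\tau_1$ say that a unary symbol holds of exactly one point, and let $\sigma$ say, in the empty language, that there are exactly two points. Then $\sigma\Rightarrow^*\tau_1$: fix a Borel linear order on $X$ and select the smaller point of each class. But a formula of the empty language defines a set invariant under exchanging the two points, so it never defines a single point. This failure can be repaired by weakening what has to be defined. Let $\tau_1'(R_1)$ say that $R_1$ is finite and nonempty. If $\sigma$ logically implies $\tau_1'(\phi)$, then still $\sigma\Rightarrow^*\tau_1$ (select the least point of the set defined by $\phi$), and the two-point example is now covered. The sentence $\tau_1'$ absorbs a choice that a Borel construction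 can make for free. The following problem, from the paper of Chen and Kechris \cite{CK}, asks whether all such choices can always be absorbed in one sentence.

\medskip
\noindent\textbf{Problem.} \emph{Is there, for every sentence $\tau$, a sentence $\tau'(R_1,R_2,\dots)$ in relation symbols $R_1,R_2,\dots$ such that for every sentence $\sigma$ the following are equivalent?}
\begin{itemize}
\item[(L)] $\sigma\Rightarrow^*\tau$.
\item[(R)] \emph{There are formulas $\phi_1,\phi_2,\dots$ in the language of $\sigma$, the number of free variables of $\phi_i$ being the arity of $R_i$, such that $\sigma$ logically implies $\tau'(\phi_1,\phi_2,\dots)$.}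
\end{itemize}
\medskip

A positive answer would be a completeness theorem: the relation (L), which quantifies over all CBERs, would be decided inside the countable models of $\sigma$. The example of $\tau_1$ makes this a reasonable guess. It is false.

\subsection{Results}

\begin{theorem}\label{thm:A}
For $\tau=\mathrm{comp}$ there is no sentence $\tau'$ as in the Problem. The required equivalence already fails among sentences $\sigma$, in one fixed countable language, that have exactly one countable model up to isomorphism.
\end{theorem}

The proof is robust in two directions: $\tau$ may be varied, and $\tau'$ may be replaced by something more general. A CBER is \emph{hyperfinite} if it is the union of an increasing sequence of Borel equivalence relations with finite classes. Let $\mathrm{hf}$ be a sentence, in a language disjoint from that of $\mathrm{comp}$, such that $\mathcal E_{\mathrm{hf}}$ is the class of hyperfinite CBERs; for instance the sentence saying that $H_0\subseteq H_1\subseteq\cdots$ are equivalence relations with finite classes whose union is everything. For a language $L$ let $\mathrm{Mod}_\omega(L)=\prod_{R\in L}2^{\omega^{n_R}}$ be the Polish space of $L$-structures with universe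 $\omega$, where $n_R$ is the arity of $R$. An \emph{isomorphism-invariant $\Sigma^1_1$ condition} in a language $\{R_1,R_2,\dots\}$ is an isomorphism-invariant property $\tau'$ of countable structures in this language such that the structures on $\omega$ with this property form a $\Sigma^1_1$ set. A structure $M$ \emph{satisfies $\tau'(\phi_1,\phi_2,\dots)$} if its universe with the relations $R_i=\phi_i^M$ has the property $\tau'$. Every sentence is such a condition (Section~\ref{sec:background}).

\begin{theorem}\label{thm:B}
Let $\tau$ be any sentence with $\mathrm{comp}\Rightarrow^*\tau\Rightarrow^*\mathrm{comp}\vee\mathrm{hf}$. There is no countable family $(\tau'_k)_k$, where each $\tau'_k$ is a sentence or more generally an isomorphism-invariant $\Sigma^1_1$ condition in a language $\{R_1,R_2,\dots\}$, such that for every $\sigma$ with a unique countable model: $\sigma\Rightarrow^*\tau$ if and only if for some $k$ there are formulas $\phi_i$ such that every countable model of $\sigma$ satisfies $\tau'_k(\phi_1,\phi_2,\dots)$.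
\end{theorem}

For a countable structure $M$ let $\sigma_M$ be its Scott sentence (Theorem~\ref{thm:scott}). The language $L_*$ is defined in Section~\ref{sec:MT}.

\begin{theorem}\label{thm:C}
For every countable relational language $L$, the set $\{M\in\mathrm{Mod}_\omega(L):\sigma_M\Rightarrow^*\mathrm{comp}\}$ is $\Pi^1_1$. For $L=L_*$ it is $\Pi^1_1$-complete.
\end{theorem}

\subsection{Strategy}
We compare the complexity of the two sides. When $\sigma=\sigma_M$, condition (R) says that there are $\mathrm{Aut}(M)$-invariant relations $R_i$ on $M$ that satisfy $\tau'$, since invariant and definable are the same for a countable structure. This is an existential statement about the $R_i$, but invariance hides a universal quantifier over automorphisms, so in general no useful bound results. The universal quantifier disappears along a family of structures $M_T$ in which the relation ``conjugate under $\mathrm{Aut}(M_T)$'' is Borel in the parameter $T$; there (R) defines a $\Sigma^1_1$ set of parameters. It therefore suffices to find such a family in which (L) defines a set that is not $\Sigma^1_1$, and we arrange that it defines the set of well-founded trees. Section~\ref{sec:reduction} carries out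 this reduction.

The structure $M_T$ must force compressibility when $T$ is well-founded and allow an invariant probability measure when it is not, while its orbits stay simple in both cases. Section~\ref{sec:idea} explains the mechanism: $M_T$ imposes a system of linear equations on the measures of its definable sets, solvable exactly when $T$ has an infinite branch, and the essential equations come from the theory of cost rather than from definable bijections. Sections~\ref{sec:amalgams} and~\ref{sec:MT} build $M_T$, Sections~\ref{sec:wf} and~\ref{sec:if} treat the two kinds of trees, and Section~\ref{sec:C} proves Theorem~\ref{thm:C}.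

\section{Background}\label{sec:background}

\subsection*{Invariant measures}
By the Feldman--Moore theorem, every CBER $E$ on $X$ is the orbit relation of a countable group $\Gamma=\{\gamma_n\}$ of Borel automorphisms of $X$. A Borel measure $\mu$ is \emph{$E$-invariant}, and $E$ \emph{preserves} $\mu$, if $\mu(\varphi(B))=\mu(B)$ for every Borel set $B$ and every Borel injection $\varphi:B\to X$ with graph in $E$. This holds if and only if each $\gamma_n$ preserves $\mu$, since $B$ splits into the Borel pieces $\{x: n\text{ is least with }\varphi(x)=\gamma_nx\}$. An $E$-invariant measure is also invariant for every Borel subrelation of $E$ and, restricted to a Borel set $D$, for $E|D$. A \emph{complete section} is a set that meets every class. If a Borel complete section $D$ is null, then $\mu=0$, because $X=\bigcup_n\gamma_nD$. The relation $E$ is \emph{ergodic} if every $E$-invariant Borel set is null or conull. Every standard Borel space is isomorphic to a Borel subset of $2^{\mathbb N}$, so it carries a Borel linear order. We also use the isomorphism theorem \cite[17.41]{Kec}: two standard Borel spaces with nonatomic finite Borel measures of the same positive mass are related by a measure-preserving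 Borel isomorphism.

\begin{theorem}[Nadkarni; see {\cite[Theorem 4.3.1]{BK}}]\label{thm:nad}
A CBER is compressible if and only if it has no invariant Borel probability measure.
\end{theorem}

One direction is elementary. If $f$ is as in the definition of compressibility and $\mu$ is finite and invariant, the sets $f^n(X\setminus f(X))$ are pairwise disjoint and have equal measure, so the complete section $X\setminus f(X)$ is null and $\mu=0$.

\subsection*{Graphs}
Graphs may have loops and multiple edges. A walk is \emph{non-backtracking} if it never traverses an edge and then immediately the same edge in the opposite direction. A connected graph is a tree if and only if no non-backtracking walk of positive length ends at its starting vertex; in particular a tree has no loops and no multiple edges. A connected graph without loops and multiple edges is a tree if and only if it has no simple cycle.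

\subsection*{Cost}
Let $R$ be a CBER on $X$ preserving a finite measure $\mu$. A \emph{graphing} of $R$ is a countable family $(\varphi_k)$ of Borel injections defined on Borel subsets of $X$, with graphs in $R$, that generates $R$ as an equivalence relation. Its cost is $\sum_k\mu(\mathrm{dom}\,\varphi_k)$, and the \emph{cost} $C_\mu(R)$ is the infimum of the costs of all graphings. A graphing is a \emph{treeing} if on each class the graph with one edge from $x$ to $\varphi_k(x)$ for each $k$ and each $x\in\mathrm{dom}\,\varphi_k$ is a tree. Cost measures how many edges, on average, are needed to connect the classes. We write $\mathbb F_r$ for the free group on $r$ generators, $\mathbb F_2=\langle a,b\rangle$.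

\begin{theorem}[Gaboriau {\cite[Proposition II.6 and Theorem IV.1]{Gab}}; see also {\cite[Chapter III]{KM}}]\label{thm:cost}
Let $R$ be a CBER on $X$ preserving a finite measure $\mu$.
\begin{itemize}
\item[(i)] If $D$ is a Borel complete section, then $C_\mu(R)=C_{\mu|D}(R|D)+\mu(X\setminus D)$.
\item[(ii)] A treeing of finite cost attains the cost of $R$.
\end{itemize}
\end{theorem}

If $R$ is the orbit relation of a free Borel action of $\mathbb F_r$, the $r$ generators form a treeing, so $C_\mu(R)=r\mu(X)$ by (ii).

\subsection*{Scott sentences}

\begin{theorem}[Scott]\label{thm:scott}
A countable structure $M$ in a countable language has a sentence $\sigma_M$ whose countable models are exactly the isomorphic copies of $M$. Every $\mathrm{Aut}(M)$-orbit on $M^n$ is definable by a formula without parameters.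
\end{theorem}

Consequently a relation $R\subseteq M^n$ is definable without parameters if and only if it is $\mathrm{Aut}(M)$-invariant: definable relations are invariant, and an invariant relation is a union of countably many orbits, hence defined by a countable disjunction.

\subsection*{Descriptive set theory}
A subset of a Polish space is $\Sigma^1_1$ if it is the projection of a Borel set, and $\Pi^1_1$ if its complement is $\Sigma^1_1$. The $\Sigma^1_1$ sets are closed under projections, Borel preimages, and countable unions and intersections, and they are measurable for the completion of every Borel probability measure. A tree is a set $T\subseteq\omega^{<\omega}$ closed under initial segments, and $\mathrm{Tr}\subseteq2^{\omega^{<\omega}}$ is the Polish space of trees containing the empty sequence $\emptyset$. The set $\mathrm{WF}\subseteq\mathrm{Tr}$ of \emph{well-founded} trees, those without an infinite branch, is $\Pi^1_1$-complete: it is $\Pi^1_1$, and every $\Pi^1_1$ set is its preimage under a Borel map. Hence $\mathrm{WF}$ is not $\Sigma^1_1$, and in particular not Borel. For a fixed sentence $\chi$ the set of its models in $\mathrm{Mod}_\omega(L)$ is Borel, by induction on subformulas,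 since quantifiers over $\omega$ are countable unions and intersections.

\section{Reduction to a family of structures}\label{sec:reduction}

The construction of this paper is summarized in the next proposition, which is proved in Sections~\ref{sec:MT}--\ref{sec:if}.

\begin{proposition}\label{prop:family}
There are a countable language $L_*$ and a Borel map $T\mapsto M_T$ from $\mathrm{Tr}$ to $\mathrm{Mod}_\omega(L_*)$ with the following properties, where $\sigma_T$ is the Scott sentence of $M_T$ and $\bar x\sim_T\bar y$ means that the tuples $\bar x,\bar y$ are conjugate under $\mathrm{Aut}(M_T)$.
\begin{itemize}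
\item[(i)] For all $n\ge1$ and $\bar x,\bar y\in\omega^n$ the set $\{T:\bar x\sim_T\bar y\}$ is Borel.
\item[(ii)] If $T\in\mathrm{WF}$, then $\sigma_T\Rightarrow^*\mathrm{comp}$.
\item[(iii)] If $T\notin\mathrm{WF}$, there is $E_T\in\mathcal E_{\sigma_T}$ with an invariant probability measure. Moreover, some Borel complete section of $E_T$ carries a free Borel action of $\mathbb F_2$ whose orbits lie inside $E_T$-classes.
\end{itemize}
\end{proposition}

By Theorem~\ref{thm:nad}, the relation $E_T$ in (iii) is not compressible, so (ii) and (iii) give
\begin{equation}\label{eq:main}
\sigma_T\Rightarrow^*\mathrm{comp}\iff T\in\mathrm{WF}.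
\end{equation}
Property (i) is used through the following lemma.

\begin{lemma}\label{lem:sigma}
Let $\tau'$ be an isomorphism-invariant $\Sigma^1_1$ condition in a language $\{R_1,R_2,\dots\}$, with $R_i$ of arity $n_i$. Let $S(\tau')$ be the set of $T\in\mathrm{Tr}$ for which there are $L_*$-formulas $\phi_i$ such that every countable model of $\sigma_T$ satisfies $\tau'(\phi_1,\phi_2,\dots)$. Then $S(\tau')$ is $\Sigma^1_1$.
\end{lemma}

\begin{proof}
We claim that $T\in S(\tau')$ if and only if there are relations $R_i\subseteq\omega^{n_i}$ such that each $R_i$ is $\sim_T$-invariant and $(\omega,(R_i)_i)$ satisfies $\tau'$. Given formulas $\phi_i$, take $R_i=\phi_i^{M_T}$. Conversely, given invariant $R_i$, Theorem~\ref{thm:scott} provides formulas $\phi_i$ with $R_i=\phi_i^{M_T}$; then $M_T$ satisfies $\tau'(\phi_1,\phi_2,\dots)$, and so does every countable model of $\sigma_T$, being isomorphic to $M_T$.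

Invariance of $R_i$ says that for all $\bar x,\bar y\in\omega^{n_i}$, if $\bar x\in R_i$ and $\bar x\sim_T\bar y$, then $\bar y\in R_i$. By (i) this is a countable intersection of Borel conditions on $(T,(R_i)_i)\in\mathrm{Tr}\times\prod_i2^{\omega^{n_i}}$. Satisfaction of $\tau'$ is a $\Sigma^1_1$ condition on $(R_i)_i$. So $S(\tau')$ is the projection of a $\Sigma^1_1$ set.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose that for a sentence $\tau'$ the conditions (L) and (R) with $\tau=\mathrm{comp}$ are equivalent for all $L_*$-sentences with exactly one countable model. Applied to $\sigma_T$, condition (L) says $T\in\mathrm{WF}$ by \eqref{eq:main}, and (R) says $T\in S(\tau')$. So $\mathrm{WF}=S(\tau')$ is $\Sigma^1_1$ by Lemma~\ref{lem:sigma}, a contradiction.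
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We first show that $\sigma_T\Rightarrow^*\tau$ if and only if $T\in\mathrm{WF}$. If $T\in\mathrm{WF}$, then $\sigma_T\Rightarrow^*\mathrm{comp}\Rightarrow^*\tau$. Let $T\notin\mathrm{WF}$, let $E_T$ on $X$ be as in (iii) with invariant probability measure $\mu$ and complete section $A$, and suppose $E_T\in\mathcal E_\tau$. Then some $E_T$-structure $\mathbb A$ satisfies $\mathrm{comp}\vee\mathrm{hf}$ on every class. Let $X_1$ be the union of the classes on which it satisfies $\mathrm{comp}$, and $X_2=X\setminus X_1$. These sets are invariant, and Borel by \eqref{eq:sat}; moreover $E_T|X_1$ is compressible and $E_T|X_2$ is hyperfinite. By Theorem~\ref{thm:nad}, $\mu(X_1)=0$, so $\mu(X_2)=1$. The set $A\cap X_2$ is a complete section of $E_T|X_2$, so it has positive measure, and it is invariant under the free action of $\mathbb F_2$. This action preserves $\mu$. Its orbit relation $R$ is hyperfinite: if $E_T|X_2=\bigcup_nH_n$ with $H_n$ increasing and with finite classes, then $R=\bigcup_n(H_n\cap R)$. A countable group with a free Borel action that has an invariant probability measure and a hyperfinite orbit relation is amenable \cite[Proposition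 2.5]{JKL}. Since $\mathbb F_2$ is not amenable, $E_T\notin\mathcal E_\tau$, and so $\sigma_T\not\Rightarrow^*\tau$.

If a family $(\tau'_k)_k$ as in the theorem existed, we would have $\mathrm{WF}=\bigcup_kS(\tau'_k)$, which is $\Sigma^1_1$ by Lemma~\ref{lem:sigma}.
\end{proof}

\section{Forcing equations between measures}\label{sec:idea}

By Theorem~\ref{thm:nad}, a sentence implies $\mathrm{comp}$ as soon as it imposes inconsistent constraints on an invariant measure. This section describes two kinds of constraint and the system of equations that we shall build from them.

\subsection{Counting blocks and cost blocks}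

\begin{lemma}\label{lem:count}
Let $E$ preserve a finite measure $\mu$, let $A,C$ be disjoint Borel sets, and let $W\subseteq E$ be a Borel equivalence relation on $A\cup C$ each of whose classes has one point in $C$ and $m$ points in $A$. Then $\mu(A)=m\mu(C)$.
\end{lemma}

\begin{proof}
Fix a Borel linear order. For $1\le r\le m$ let $\varphi_r(y)$ be the $r$th point of $[y]_W\cap A$, for $y\in C$. The $\varphi_r$ are Borel injections with graphs in $E$, and their images partition $A$.
\end{proof}

Here the ratio is visible in the structure: there is a definable $m$-to-one map from $A$ onto $C$. In the next example there is no such map.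

\begin{example}\label{ex:cost}
Let $N=\mathbb F_2\sqcup\mathbb F_3$, where each group carries the graphs of left multiplication by its generators, and no relation connects the two parts. Suppose that $E$ preserves a finite measure $\mu$, that $A,C$ are disjoint Borel sets, and that $V\subseteq E$ is a Borel equivalence relation on $A\cup C$ whose classes are copies of $N$ in a Borel way, with the $\mathbb F_2$-part in $A$ and the $\mathbb F_3$-part in $C$. Then $V|A$ and $V|C$ are orbit relations of free actions of $\mathbb F_2$ and $\mathbb F_3$, and both $A$ and $C$ are complete sections of $V$. Computing the cost of $V$ twice with Theorem~\ref{thm:cost} gives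
\[
2\mu(A)+\mu(C)=C_\mu(V)=3\mu(C)+\mu(A),\qquad\text{so}\qquad\mu(A)=2\mu(C).
\]
No function from one part of $N$ to the other is definable, since the right translations of one part, extended by the identity, are automorphisms of $N$ that fix the other part pointwise.

The ratio $2:1$ is attained. Let $\pi:\mathbb F_2\to\mathbb Z/2$ send $a$ to $1$ and $b$ to $0$; its kernel $H$ is free on $a^2$, $b$, $a^{-1}ba$. Take a free action of $\mathbb F_2$ on $\Omega_0$ with an invariant probability measure, let $\mathbb F_2$ act on $\Omega=\Omega_0\times\mathbb Z/2$ by $g(\omega,i)=(g\omega,i+\pi(g))$, and let $D=\Omega_0\times\{0\}$. Each $\mathbb F_2$-orbit meets $D$ in one $H$-orbit, and $D$ has half the measure of $\Omega$. Take $A=\Omega$ and let $C$ be a disjoint copy of $D$.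
\end{example}

Now put both structures on the same space $X=A\sqcup C$: a relation $W$ as in Lemma~\ref{lem:count} and a relation $V$ as in Example~\ref{ex:cost}. An invariant measure satisfies $m\mu(C)=\mu(A)=2\mu(C)$. If $m\ne2$, then $\mu(C)=\mu(A)=0$, so $E$ has no invariant probability measure and is compressible. This is the whole argument for the one-point tree $T=\{\emptyset\}$, where $m=8$.

\subsection{The linear system of a tree}
Enumerate $\omega^{<\omega}=\{s_0,s_1,\dots\}$ without repetition so that every sequence is preceded by its proper initial segments (for instance, by increasing value of $|s|+\sum_{l<|s|}s(l)$). Since $s_i$ has $|s_i|$ proper initial segments, $|s_i|\le i$. Put $k(s_i)=2i+3$ and $w(s)=2^{|s|+1-k(s)}$. Then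
\begin{equation}\label{eq:half}
\sum_{s\in\omega^{<\omega}}w(s)\le\sum_{i}2^{\,i+1-(2i+3)}=\sum_i2^{-i-2}=\tfrac12 .
\end{equation}
For $T\in\mathrm{Tr}$ consider unknowns $x_s,c_s$ ($s\in T$) and the equations
\begin{align}
c_s&=2^{-k(s)}x_\emptyset,\label{eq:c}\\
x_s&=2\Big(c_s+\sum_{s^\frown n\in T}x_{s^\frown n}\Big).\label{eq:x}
\end{align}
Think of $2^{|s|}x_s$ as an amount that enters the node $s$. By \eqref{eq:x}, the part $2^{|s|+1}c_s=w(s)x_\emptyset$ is absorbed at $s$ and the rest is passed to the children. By \eqref{eq:half}, all nodes together absorb at most half of the amount $x_\emptyset$ that enters the root. For $T=\{\emptyset\}$ we have $k(\emptyset)=3$ and the system reads $x_\emptyset=2c_\emptyset=x_\emptyset/4$, so $x_\emptyset=0$. If $T$ is a single branch with nodes $t_0,t_1,\dots$ and $x_\emptyset=1$, then $2^nx_{t_n}=1-\sum_{l<n}w(t_l)$ stays between $\frac12$ and $1$: the surplus escapes along the branch, and the masses $x_{t_n}\le2^{-n}$ are summable.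

\begin{lemma}\label{lem:system}
Let $T\in\mathrm{Tr}$.
\begin{itemize}
\item[(a)] Let $T\in\mathrm{WF}$, and let $x_s,c_s\in[0,\infty)$ satisfy \eqref{eq:c} and the inequality $\le$ in \eqref{eq:x} for all $s\in T$. Then $x_\emptyset=0$.
\item[(b)] If $T\notin\mathrm{WF}$, then \eqref{eq:c} and \eqref{eq:x} have a solution with all $x_s,c_s>0$, with $x_\emptyset=1$, and with $\sum_{s\in T}(x_s+c_s)<\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We claim that $2^{|s|}x_s\le\sum_{t\in T,\,t\supseteq s}2^{|t|+1}c_t$ for all $s\in T$. If this holds for all children of $s$, then
\[
2^{|s|}x_s\le2^{|s|+1}c_s+\sum_{s^\frown n\in T}2^{|s|+1}x_{s^\frown n}\le2^{|s|+1}c_s+\sum_{s^\frown n\in T}\ \sum_{t\in T,\,t\supseteq s^\frown n}2^{|t|+1}c_t,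
\]
which is the claim for $s$. So a node where the claim fails has a child where it fails, and a single failure would produce an infinite branch. For $s=\emptyset$ the claim, \eqref{eq:c} and \eqref{eq:half} give $x_\emptyset\le\sum_{t\in T}w(t)x_\emptyset\le\frac12x_\emptyset$.

(b) Let $\beta$ be an infinite branch of $T$. Put $c_s=2^{-k(s)}$ and $\delta=1-\sum_{t\in T}w(t)\ge\frac12$, and define $x_s$ by
\[
2^{|s|}x_s=\sum_{t\in T,\,t\supseteq s}w(t)+\delta\cdot\mathbf 1_{s\subset\beta},
\]
where $\mathbf 1_{s\subset\beta}$ is $1$ if $s$ is an initial segment of $\beta$ and $0$ otherwise. Then $x_s>0$ and $x_\emptyset=1$, so \eqref{eq:c} holds. We have $\mathbf 1_{s\subset\beta}=\sum_{s^\frown n\in T}\mathbf 1_{s^\frown n\subset\beta}$, because exactly one child of $s$ lies on $\beta$ if $s\subset\beta$, and none otherwise. Splitting off the term $t=s$, which equals $2^{|s|+1}c_s$, gives $2^{|s|}x_s=2^{|s|+1}c_s+\sum_{s^\frown n\in T}2^{|s|+1}x_{s^\frown n}$, which is \eqref{eq:x}. Finally $\sum_{|s|=l}2^lx_s=\sum_{t\in T,\,|t|\ge l}w(t)+\delta\le1$, so $\sum_sx_s\le\sum_l2^{-l}=2$, and $\sum_sc_s\le\sum_sw(s)\le\frac12$.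
\end{proof}

\begin{remark}\label{rem:factor}
The factor $2$ in \eqref{eq:x} is what makes the escaping mass summable. With the factor $1$, a nonnegative solution satisfies $x_\emptyset=\sum_{|t|<l}c_t+\sum_{|s|=l}x_s$ for every $l$, and if $\sum_sx_s<\infty$ the last sum tends to $0$. Then $x_\emptyset=\sum_tc_t$ whether or not $T$ has a branch.
\end{remark}

In $M_T$ the numbers $x_s,c_s$ will be the measures of colors $A_s,C_s$. Equation \eqref{eq:c} is forced by counting blocks. The next remark explains why \eqref{eq:x} cannot be forced in the same way.

\begin{remark}\label{rem:matching}
Suppose that \eqref{eq:x} were enforced by blocks consisting of two points of color $A_s$ and one ``lower'' point whose color is $C_s$ or some $A_{s^\frown n}$. Starting from a point of color $A_\emptyset$ and passing repeatedly to the lower point, one descends through $T$ and either stops at a point of some color $C_t$ or follows an infinite branch. Each $C_t$-point is the end of $2^{|t|+1}$ descents, so the points whose descent stops have measure $\sum_tw(t)x_\emptyset\le\frac12x_\emptyset$. Hence for $T\notin\mathrm{WF}$ the structure $M_T$ would have to contain a point with an infinite descent, and for $T\in\mathrm{WF}$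 it cannot. For a Borel family of structures on $\omega$ the existence of such a point is a Borel condition on $T$, whereas $\mathrm{WF}$ is not Borel. A cost block equates the measures without matching points, so all points of color $A_s$ can be conjugate and no point of $M_T$ names a branch.
\end{remark}

Three things remain. The blocks must be assembled into a single structure whose orbits can be computed (Section~\ref{sec:amalgams}). The $\mathbb F_3$-part of Example~\ref{ex:cost} must be replaced by a structure $Y_s$ of the same cost whose points have infinitely many colors in arbitrary proportions (Sections~\ref{sec:MT} and~\ref{sub:real}). And a solution of the equations must be turned into an invariant measure (Section~\ref{sub:free}).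

\section{Tree amalgams}\label{sec:amalgams}

We glue given building blocks along points, as freely as possible. A \emph{colored structure} is a structure $N$ with a map $\mathrm{col}$ from $N$ to a set of colors. Isomorphisms and automorphisms of colored structures are required to preserve colors.

\begin{definition}\label{def:scheme}
A \emph{scheme} $\mathcal S$ consists of nonempty countable sets $I$ (colors) and $P$ (sorts), pairwise disjoint languages $L_p$ ($p\in P$), and nonempty countable $L_p$-structures $N_p$ colored by elements of $I$. Let $I_p$ be the set of colors that occur in $N_p$. We require: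
\begin{itemize}
\item \emph{color-transitivity}: points of $N_p$ of the same color are conjugate under $\mathrm{Aut}(N_p)$;
\item \emph{connectedness}: the bipartite graph on $I\sqcup P$ that joins $i$ to $p$ when $i\in I_p$ is connected.
\end{itemize}
\end{definition}

\begin{definition}\label{def:amalgam}
An \emph{$\mathcal S$-amalgam} is a nonempty countable structure $M$ in the language with unary symbols $U_i$ ($i\in I$), binary symbols $E_p$ ($p\in P$) and the symbols of all $L_p$, such that:
\begin{itemize}
\item[(a)] the sets $U_i$ partition $M$; points of $U_i$ have color $i$;
\item[(b)] $E_p$ is an equivalence relation on $\bigcup_{i\in I_p}U_i$; its classes are the \emph{$p$-blocks};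
\item[(c)] $L_p$-relations hold only inside $p$-blocks, and each $p$-block with its $L_p$-relations and colors is isomorphic to $N_p$;
\item[(d)] the incidence graph $\mathrm{Inc}(M)$, whose vertices are the points and the blocks and whose edges join each block to its points, is a tree.
\end{itemize}
A block is always taken together with its sort, so blocks of different sorts are different vertices even if they are equal as sets.
\end{definition}

A point of color $i$ lies in exactly one $p$-block for each $p$ with $i\in I_p$. Distinct blocks that share a point have distinct sorts.

\begin{example}\label{ex:free}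
Take one color and $r$ sorts, each $N_p$ being $\mathbb Z$ with the graph of the successor function. The group $\mathbb F_r$, with the graphs of left multiplication by the generators $g_p$ and the cosets $\langle g_p\rangle h$ as blocks, is an amalgam: a simple cycle in the incidence graph would give a nonempty reduced word equal to $1$. For $r=2$ the group $\mathbb Z^2$ with its rows and columns satisfies (a)--(c) but not (d), so (d) is needed for uniqueness.
\end{example}

\begin{lemma}\label{lem:exist}
Every scheme has an amalgam.
\end{lemma}

\begin{proof}
We describe a point by the path that leads to it from a root. Fix $i_0\in I$, and for $i\in I_p$ fix a point $o_{p,i}\in N_p$ of color $i$. Let $M$ be the set of finite sequences $w=(p_1,u_1,\dots,p_n,u_n)$, $n\ge0$, such that, with $c_0=i_0$ and $c_k$ the color of $u_k$ in $N_{p_k}$,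
\[
c_{k-1}\in I_{p_k},\qquad u_k\in N_{p_k}\setminus\{o_{p_k,c_{k-1}}\}\quad(1\le k\le n),\qquad p_k\ne p_{k-1}\quad(2\le k\le n).
\]
The color of $w$ is $c(w)=c_n$, and for $n\ge1$ we let $w^-$ be $w$ without its last pair. For $w\in M$ and $p$ with $c(w)\in I_p$ and ($n=0$ or $p\ne p_n$), declare
\[
B(w,p)=\{w\}\cup\{w^\frown(p,u):u\in N_p,\ u\ne o_{p,c(w)}\}\subseteq M
\]
to be a $p$-block, and transfer the $L_p$-relations along the color-preserving bijection $\eta:B(w,p)\to N_p$ given by $w\mapsto o_{p,c(w)}$ and $w^\frown(p,u)\mapsto u$. If $c(w)\in I_p$, then $w$ lies in exactly one $p$-block, namely $B(w^-,p)$ if $n\ge1$ and $p=p_n$, and $B(w,p)$ otherwise. If $c(w)\notin I_p$ it lies in none. This gives (a)--(c). In $\mathrm{Inc}(M)$, let $w$ be the parent of $B(w,p)$, and $B(w,p)$ the parent of $w^\frown(p,u)$. Every vertex other than the empty sequence has exactly one parent, passing to parents leads to the empty sequence in finitely many steps, and every edge joins a vertex to its parent. So $\mathrm{Inc}(M)$ is a tree.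
\end{proof}

We want uniqueness of the amalgam and a description of its orbits in terms of the orbits of the $N_p$. Both follow from a back-and-forth argument. A finite partial map has to respect each block separately, and its domain must record how the blocks it meets are connected; this is the role of the following notion. A finite nonempty set $F\subseteq M$ is \emph{linked} if any two of its points are joined by a sequence in $F$ whose consecutive terms lie in a common block. Since $\mathrm{Inc}(M)$ is connected, every finite set is contained in a finite linked set. Let $M,M'$ be amalgams and $F\subseteq M$, $F'\subseteq M'$ finite linked sets. A bijection $h:F\to F'$ is \emph{good} if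
\begin{itemize}
\item it preserves colors, and $x\mathrel{E_p}y\Leftrightarrow h(x)\mathrel{E_p}h(y)$ for all $p$ and all $x,y\in F$;
\item for every $p$ and every $p$-block $B$ meeting $F$, with $B'$ the $p$-block of $M'$ containing $h(B\cap F)$, some isomorphism $B\to B'$ extends $h|(B\cap F)$.
\end{itemize}
The first condition gives $h(B\cap F)=B'\cap F'$, and it follows that $h^{-1}$ is good as well.

\begin{lemma}\label{lem:good}
Every good map $h:F\to F'$ extends to an isomorphism $M\to M'$.
\end{lemma}

\begin{proof}
\emph{Extension step.} Let $x\in M\setminus F$. We extend $h$ to a good map whose domain contains $x$. Take a path in $\mathrm{Inc}(M)$ from a point of $F$ to $x$ and add its points one at a time, skipping those already in the domain. Each new point shares a block with the preceding point of the path, so we may assume that $x$ lies in a $p$-block $B$ that meets $F$. Then $F\cup\{x\}$ is linked.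

\emph{Claim: no block $B_1\ne B$ containing $x$ meets $F$.} Otherwise, pick points of $F$ in $B$ and in $B_1$ and join them by a sequence in $F$ as in the definition of linked. This yields a walk from $B$ to $B_1$ in $\mathrm{Inc}(M)$ all of whose point-vertices are in $F$, so it avoids $x$. But $B$ and $B_1$ are distinct neighbors of $x$ in a tree, and every walk between them passes through $x$.

Let $g:B\to B'$ be an isomorphism extending $h|(B\cap F)$, and set $h(x)=x'=g(x)$. Since $g$ is injective and maps $B\cap F$ onto $B'\cap F'$, we have $x'\notin F'$. So $F'\cup\{x'\}$ is linked and the Claim holds for $x',F',B'$. Colors are preserved, so $x\mathrel{E_q}x$ if and only if $x'\mathrel{E_q}x'$. For $y\in F$, the Claim shows that $x\mathrel{E_q}y$ if and only if $q=p$ and $y\in B$, and that $x'\mathrel{E_q}h(y)$ if and only if $q=p$ and $h(y)\in B'$; these conditions agree because $h(B\cap F)=B'\cap F'$. It remains to check the second condition for each block meeting $F\cup\{x\}$. For $B$ use $g$. A $q$-block $B_1\ne B$ containing $x$ meets $F\cup\{x\}$ only in $x$; both $B_1$ and the $q$-block of $x'$ are isomorphic to $N_q$, and by color-transitivity some isomorphism between them takes $x$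 to $x'$. For blocks not containing $x$ nothing has changed.

\emph{Back and forth.} Applying the extension step alternately to the map and to its inverse, along enumerations of $M$ and $M'$, we obtain an increasing chain of good maps whose union $H$ is a bijection $M\to M'$. It preserves colors and all $E_p$ in both directions. Let $R\in L_p$ and let $\bar x$ be a tuple in $M$. If its entries do not lie in one $p$-block, neither do those of $H(\bar x)$, and $R$ fails for both tuples. If they lie in a $p$-block $B$, take a good map of the chain whose domain contains them. Some isomorphism from $B$ to a $p$-block of $M'$ agrees with $H$ on $\bar x$, so $R(\bar x)\Leftrightarrow R(H(\bar x))$.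
\end{proof}

\begin{corollary}\label{cor:orbits}
Let $\mathcal S$ be a scheme.
\begin{itemize}
\item[(1)] Any two $\mathcal S$-amalgams are isomorphic. Every color occurs in an amalgam $M$, and points of the same color are conjugate under $\mathrm{Aut}(M)$.
\item[(2)] Tuples $\bar x,\bar y\in M^n$ ($n\ge1$) are conjugate under $\mathrm{Aut}(M)$ if and only if there are finite linked sets $F\ni x_1,\dots,x_n$ and $F'\ni y_1,\dots,y_n$ and a good map $h:F\to F'$ with $h(x_k)=y_k$ for all $k$.
\end{itemize}
\end{corollary}

\begin{proof}
If a color $i$ occurs in $M$ and $i\in I_p$, then $M$ has a $p$-block, so all colors of $I_p$ occur. By connectedness of the scheme every color occurs. If $x\in M$ and $x'\in M'$ have the same color, the map $\{x\}\to\{x'\}$ is good by color-transitivity, and Lemma~\ref{lem:good} gives (1). In (2), the condition is sufficient by Lemma~\ref{lem:good}. It is necessary because the restriction of an automorphism to a finite linked set containing $x_1,\dots,x_n$ is good.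
\end{proof}

Part (2) replaces a quantifier over automorphisms of $M$ by a quantifier over finite maps. This is what keeps orbits Borel in families. Let $\mathrm{HF}$ be the countable set of hereditarily finite sets, with a fixed enumeration; it serves as a supply of codes closed under forming finite sequences and finite maps. Let $\Theta$ be a standard Borel space and $L$ a language. A family $(N^\theta)_{\theta\in\Theta}$ of colored $L$-structures, with universes and colors in $\mathrm{HF}$, is \emph{Borel with Borel orbits} if for all $u,i\in\mathrm{HF}$, all $R\in L$ and all tuples $\bar u,\bar v$ from $\mathrm{HF}$ the following conditions on $\theta$ are Borel: ``$u\in N^\theta$ and $u$ has color $i$''; ``$R^{N^\theta}(\bar u)$''; ``$\bar u,\bar v$ are tuples in $N^\theta$ conjugate under $\mathrm{Aut}(N^\theta)$''.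

\begin{lemma}\label{lem:borel}
Let $(\mathcal S^\theta)_{\theta\in\Theta}$ be schemes with colors and sorts in $\mathrm{HF}$ and with a common color $i_0$. Suppose that for each $p$ the set $\Theta_p=\{\theta:p\in P^\theta\}$ is Borel, the language $L_p$ does not depend on $\theta$, and $(N_p^\theta)_{\theta\in\Theta_p}$ is Borel with Borel orbits. Let $M^\theta$ be the amalgam of Lemma~\ref{lem:exist} with root color $i_0$ and with $o^\theta_{p,i}$ the first point of $N_p^\theta$ of color $i$ in the enumeration of $\mathrm{HF}$; symbols for colors and sorts not in $\mathcal S^\theta$ are interpreted as empty. Then $(M^\theta)_{\theta\in\Theta}$ is Borel with Borel orbits.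
\end{lemma}

\begin{proof}
The conditions ``$i\in I^\theta_p$'' and ``$o^\theta_{p,i}=u$'' are Borel in $\theta$, being countable Boolean combinations of conditions ``$u'\in N_p^\theta$ has color $i$''. Hence for a given sequence $w=(p_1,u_1,\dots,p_n,u_n)$ the condition ``$w\in M^\theta$ and $c(w)=i$'' is Borel: quantify over the countably many possible values of $c_1,\dots,c_n$. Let $v_p(w)=w^-$ if $n\ge1$ and $p=p_n$, and $v_p(w)=w$ otherwise. Then $w\mathrel{E_p}w'$ if and only if both are in $M^\theta$, have colors in $I_p^\theta$, and $v_p(w)=v_p(w')$. The image $\eta_p^\theta(w)\in N_p^\theta$ of $w$ under the identification of its $p$-block with $N_p^\theta$ is $u_n$ in the first case and $o^\theta_{p,c(w)}$ in the second, so ``$\eta_p^\theta(w)=u$'' is Borel. For $R\in L_p$, $R(\bar w)$ holds if and only if the entries of $\bar w$ are pairwise $E_p$-related and $R^{N_p^\theta}(\eta_p^\theta(\bar w))$ holds.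

For orbits use Corollary~\ref{cor:orbits}(2). The triples $(F,F',h)$ range over a countable set, so it suffices to see that for a fixed triple the condition ``$F,F'\subseteq M^\theta$ are linked and $h$ is good'' is Borel. Being linked and the first condition of goodness are countable Boolean combinations of conditions on colors and on the $E_p$. The isomorphisms between two $p$-blocks correspond, under the identifications with $N_p^\theta$, to the automorphisms of $N_p^\theta$. So the second condition says: for every $p$ and every tuple $\bar y$ from $F$ with pairwise $E_p$-related entries, $\eta^\theta_p(\bar y)$ and $\eta^\theta_p(h(\bar y))$ are conjugate under $\mathrm{Aut}(N_p^\theta)$. This is Borel by hypothesis.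
\end{proof}

\section{The structures $M_T$}\label{sec:MT}

Fix $T\in\mathrm{Tr}$. The colors are $A_s$ and $C_s$ for $s\in T$. For $s\in T$ let
\[
J_s=\{C_s\}\cup\{A_{s^\frown n}:s^\frown n\in T\},
\]
the colors that appear on the right side of \eqref{eq:x}. The construction of amalgams is used twice: first to build a colored substitute $Y_s$ for $\mathbb F_3$, then to glue the blocks.

\subsection*{The structure $Y_s$}
By Example~\ref{ex:free}, $\mathbb F_3$ is the amalgam of three kinds of lines. We keep two kinds of lines, each line having one color, and replace the third kind by a block in which all colors meet. The scheme has colors $J_s$ and sorts $Q_s$ and $\Lambda_{s,\varepsilon,j}$ for $\varepsilon\in\{1,2\}$, $j\in J_s$, where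
\begin{itemize}
\item $N_{Q_s}=(\mathbb Z\times\{C_s\})\cup\bigcup_{j\in J_s\setminus\{C_s\}}(\mathbb N\times\{j\})$, colored by the second coordinate, with one binary relation $z_s$, the graph of $(m,C_s)\mapsto(m+1,C_s)$;
\item $N_{\Lambda_{s,\varepsilon,j}}=\mathbb Z$, all of color $j$, with one binary relation $t_{s,\varepsilon,j}$, the graph of $m\mapsto m+1$.
\end{itemize}
The automorphism group of $N_{Q_s}$ is the product of the shifts of $\mathbb Z\times\{C_s\}$ and the full symmetric groups of the sets $\mathbb N\times\{j\}$, and that of a line is the group of shifts. So the scheme is color-transitive. It is connected because $N_{Q_s}$ contains all colors. Let $Y_s$ be its amalgam. The blocks of sorts $\Lambda_{s,\varepsilon,j}$ are called \emph{line blocks}, and $t_{s,\varepsilon}=\bigcup_jt_{s,\varepsilon,j}$ is a color-preserving permutation of $Y_s$.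

The block $N_{Q_s}$ has two features. It has infinitely many points of each color and no relation between different colors, so it leaves the proportions of the colors free (Lemma~\ref{lem:real}). The line $z_s$ makes a $Q_s$-block as cheap to connect as a single line, one edge per point; without it the proof of Proposition~\ref{prop:wf} would have no upper bound for the cost. If $s$ has no children in $T$, then $N_{Q_s}$ is a line and $Y_s$ is $\mathbb F_3$.

\subsection*{The blocks}
The \emph{cost block} $N_{V_s}$ is the disjoint union of $\mathbb F_2$ and $Y_s$. The part $\mathbb F_2$ has color $A_s$ and carries the graphs $a_s,b_s$ of $g\mapsto ag$ and $g\mapsto bg$. The part $Y_s$ keeps its coloring by $J_s$ (as a coloring, not as unary symbols) and its binary relations. The language is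
\[
L_{V_s}=\{a_s,b_s,z_s,E_{Q_s}\}\cup\{t_{s,\varepsilon,j},E_{\Lambda_{s,\varepsilon,j}}:\varepsilon\in\{1,2\},\ j=C_s\text{ or }j=A_{s^\frown n},\ n\in\omega\},
\]
with the symbols for $j\notin J_s$ interpreted as empty; it does not depend on $T$. Automorphisms preserve colors and no relation connects the two parts, so $\mathrm{Aut}(N_{V_s})$ is the product of $\mathrm{Aut}(Y_s)$ and the automorphism group of the $\mathbb F_2$-part. The latter consists of the right translations $g\mapsto gc$, because a map commuting with left multiplication by $a$ and $b$ is determined by $c$, the image of $1$. Hence $N_{V_s}$ is color-transitive, by Corollary~\ref{cor:orbits}(1) for $Y_s$.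

The \emph{counting block} $N_{W_s}$ has one point of color $C_s$, $2^{k(s)}$ points of color $A_\emptyset$, and no relations.

\subsection*{The amalgam}
Let $\mathcal S_T$ be the scheme with colors $A_s,C_s$ and sorts $V_s,W_s$ for $s\in T$ (Figure~\ref{fig:scheme}). It is connected, since $V_s$ links $A_s$ to $C_s$ and to all $A_{s^\frown n}$ with $s^\frown n\in T$, and $W_s$ contains the color $C_s$. Let $M_T$ be its amalgam. It is a structure in the language $L_*$ consisting of $U_{A_s},U_{C_s},E_{V_s},E_{W_s}$ and $L_{V_s}$ for all $s\in\omega^{<\omega}$, where the symbols for $s\notin T$ are interpreted as empty. For $T=\{\emptyset\}$ the blocks are $\mathbb F_2\sqcup\mathbb F_3$ and a counting block with $m=8$, as in Section~\ref{sec:idea}.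

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.95,yscale=1,
col/.style={circle,draw,inner sep=1.5pt,minimum size=7mm},
srt/.style={rectangle,draw,inner sep=3pt,minimum size=6mm}]
\node[col] (A) at (0,0) {$A_\emptyset$};
\node[srt] (V) at (10,0) {$V_\emptyset$};
\node[srt] (W) at (3.6,0.9) {$W_\emptyset$};
\node[col] (C) at (6.4,0.9) {$C_\emptyset$};
\node[srt] (W0) at (2,2) {$W_{0}$};
\node[col] (C0) at (4,2) {$C_{0}$};
\node[srt] (V0) at (6,2) {$V_{0}$};
\node[col] (A0) at (8,2) {$A_{0}$};
\node[srt] (W1) at (2,-1.2) {$W_{1}$};
\node[col] (C1) at (4,-1.2) {$C_{1}$};
\node[srt] (V1) at (6,-1.2) {$V_{1}$};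
\node[col] (A1) at (8,-1.2) {$A_{1}$};
\draw (A)--(V);
\draw (A)--(W)--(C)--(V);
\draw (A)--(W0)--(C0)--(V0)--(A0)--(V);
\draw (A)--(W1)--(C1)--(V1)--(A1)--(V);
\end{tikzpicture}
\caption{The scheme $\mathcal S_T$ for the tree with root $\emptyset$ and two leaves $0,1$. Circles are colors, boxes are sorts of blocks, and an edge means that the color occurs in blocks of that sort. Each box forces one linear relation between the measures of the adjacent colors.}\label{fig:scheme}
\end{figure}

\begin{lemma}\label{lem:MTborel}
The amalgams $M_T$ can be chosen with universe $\omega$ so that $T\mapsto M_T$ is a Borel map $\mathrm{Tr}\to\mathrm{Mod}_\omega(L_*)$ satisfying Proposition~\ref{prop:family}(i).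
\end{lemma}

\begin{proof}
Code colors, sorts, integers, reduced words and the two summands of disjoint unions in $\mathrm{HF}$ in a fixed way that does not depend on $T$.

Fix $s$ and let $T$ range over the clopen set $\{T:s\in T\}$. Whether $(m,j)$ belongs to $N_{Q_s}$, or $\Lambda_{s,\varepsilon,j}$ is a sort, depends on whether $j\in J_s$, that is, on whether at most one given sequence is in $T$. By the description of the automorphism groups, two tuples in $N_{Q_s}$ are conjugate if and only if they have the same colors, the same pattern of equalities, and the same differences among the entries of color $C_s$; two tuples in a line are conjugate if and only if they have the same differences. So these families are Borel with Borel orbits, and by Lemma~\ref{lem:borel} with $i_0=C_s$ so is the family $Y_s$.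

Two tuples in $N_{V_s}$ are conjugate if and only if the same positions lie in the $\mathbb F_2$-part, the $Y_s$-subtuples are conjugate in $Y_s$, and the $\mathbb F_2$-subtuples $(g_k),(h_k)$ have $g_k^{-1}h_k$ independent of $k$. So the family $N_{V_s}$ is Borel with Borel orbits. The structure $N_{W_s}$ does not depend on $T$. Lemma~\ref{lem:borel} with $i_0=A_\emptyset$ shows that the amalgams of the $\mathcal S_T$, with universes in $\mathrm{HF}$, are Borel with Borel orbits. Each universe is infinite, as it contains a copy of $\mathbb F_2$. Let $e_T(n)$ be its $n$th element in the enumeration of $\mathrm{HF}$. The conditions ``$e_T(n)=u$'' are Borel, and we transport the structure to $\omega$ along $e_T$.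
\end{proof}

\section{Well-founded trees force compressibility}\label{sec:wf}

\begin{proposition}\label{prop:wf}
If $T\in\mathrm{WF}$, then $\sigma_T\Rightarrow^*\mathrm{comp}$.
\end{proposition}

\begin{proof}
Let $E$ on $X$ be $\sigma_T$-structurable, witnessed by $\mathbb A$; so $\mathbb A|C\cong M_T$ for every class $C$. Suppose that $\mu$ is an $E$-invariant probability measure. Write $A_s,C_s\subseteq X$ for the Borel sets of points of these colors, and put $x_s=\mu(A_s)$, $c_s=\mu(C_s)$. The block relations are Borel subrelations of $E$. We verify the hypotheses of Lemma~\ref{lem:system}(a).

Lemma~\ref{lem:count} applied to $E_{W_s}$ on $A_\emptyset\cup C_s$ gives $x_\emptyset=2^{k(s)}c_s$, which is \eqref{eq:c}.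

Fix $s\in T$, let $D=C_s\cup\bigcup_{s^\frown n\in T}A_{s^\frown n}$, and let $V=E_{V_s}$, a CBER on $A_s\sqcup D$ whose classes are copies of $N_{V_s}$. Both $A_s$ and $D$ are complete sections of $V$. The relations $a_s,b_s$ are graphs of Borel permutations of $A_s$, which define a free action of $\mathbb F_2$ with orbit relation $V|A_s$. By Theorem~\ref{thm:cost},
\begin{equation}\label{eq:cost1}
C_\mu(V)=2x_s+\mu(D).
\end{equation}
Next we bound the cost of $V|D$, whose classes are copies of $Y_s$. Let $E$ be the orbit relation of $\{\gamma_n\}$. For $y\in D\setminus C_s$ let $f(y)=\gamma_ny$, where $n$ is least such that $\gamma_ny$ is a point of $C_s$ in the $Q_s$-block of $y$; such points exist. Let $f_n$ be the restriction of $f$ to the set where this least number is $n$. The $f_n$ are Borel injections whose domains partition $D\setminus C_s$. Consider the family consisting of $z_s$ (a permutation of $C_s$), the $f_n$, and $t_{s,1},t_{s,2}$ (permutations of $D$). Its graphs lie in $V|D$. It connects each $Q_s$-block, since $f$ joins every point of the block not in $C_s$ to a $C_s$-point of the block and $z_s$ is transitive on these. It connects each line block. As the incidence graph of $Y_s$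 is connected, the family is a graphing of $V|D$. Its cost is $\mu(C_s)+\mu(D\setminus C_s)+2\mu(D)=3\mu(D)$, so by Theorem~\ref{thm:cost}(i),
\begin{equation}\label{eq:cost2}
C_\mu(V)\le3\mu(D)+x_s .
\end{equation}
All quantities are finite, so \eqref{eq:cost1} and \eqref{eq:cost2} give $x_s\le2\mu(D)=2\big(c_s+\sum_{s^\frown n\in T}x_{s^\frown n}\big)$.

By Lemma~\ref{lem:system}(a), $\mu(A_\emptyset)=0$. But $A_\emptyset$ is a complete section of $E$, so $\mu=0$, a contradiction. Thus $E$ has no invariant probability measure, and it is compressible by Theorem~\ref{thm:nad}.
\end{proof}

\section{Ill-founded trees admit invariant measures}\label{sec:if}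

Let the masses be given by Lemma~\ref{lem:system}(b). We first realize each sort of block by a measure-preserving CBER with the prescribed masses, and then combine these relations so that no cycles appear.

\subsection{Realizing the cost blocks}\label{sub:real}

\begin{lemma}\label{lem:match}
Let $R$ be an ergodic CBER preserving a probability measure $\mu$, and let $B,B'$ be Borel sets with $\mu(B)=\mu(B')$. Then there are Borel null sets $B_\infty\subseteq B$, $B'_\infty\subseteq B'$ and a Borel bijection $B\setminus B_\infty\to B'\setminus B'_\infty$ with graph in $R$.
\end{lemma}

\begin{proof}
Let $R$ be the orbit relation of $\{\gamma_n\}$. Define recursively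
\[
B_n=\Big\{x\in B\setminus\bigcup_{m<n}B_m:\ \gamma_nx\in B'\setminus\bigcup_{m<n}\gamma_m(B_m)\Big\}
\]
and map $B_n$ by $\gamma_n$. The sets $B_n$ are disjoint, and so are the sets $\gamma_n(B_n)$. The remainders $B_\infty=B\setminus\bigcup_nB_n$ and $B'_\infty=B'\setminus\bigcup_n\gamma_n(B_n)$ have equal measure. If it were positive, $\bigcup_n\gamma_nB_\infty$ would be conull by ergodicity, so there would be $n$ and $x\in B_\infty$ with $\gamma_nx\in B'_\infty$. Such an $x$ satisfies the definition of $B_n$, contradicting $x\in B_\infty$.
\end{proof}

\begin{lemma}\label{lem:real}
Let $s\in T$, let $x>0$, and let $m_j>0$ ($j\in J_s$) satisfy $\sum_jm_j=x/2$. There are a standard Borel space $Z$ with a finite nonatomic measure $\rho$, a Borel coloring of $Z$ by $\{A_s\}\cup J_s$ in which $A_s$ has mass $x$ and $j\in J_s$ has mass $m_j$, a CBER $R$ preserving $\rho$, and Borel $L_{V_s}$-relations inside $R$-classes that make every $R$-class isomorphic to $N_{V_s}$.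
\end{lemma}

The model is Example~\ref{ex:cost}. There $D$ has half the measure of $\Omega$, and the three generators on $D$ arise as follows: $a^2$ is the first-return map of $a$ to $D$; $b$ acts on $D$ directly; and $a^{-1}ba$ moves a point along its $a$-orbit into $\Omega\setminus D$, applies $b$, and moves back along the new $a$-orbit. Now $D$ is cut into colors of arbitrary measures, and the last two maps must preserve colors. If $a$ is ergodic, Lemma~\ref{lem:match} supplies the necessary moves along $a$-orbits.

\begin{proof}
\emph{The action.} Let $\mathbb F_2$ act on $2^{\mathbb F_2}$ by $(g\omega)(h)=\omega(g^{-1}h)$, with the product $\nu$ of uniform measures, which is invariant and nonatomic. A point fixed by $g\ne1$ is constant on $\langle g\rangle$, which is infinite; the events $\omega(g^{2n})=\omega(g^{2n+1})$ are independent of probability $\frac12$, so the fixed points of $g$ form a null set. Let $\Omega$ be the conull invariant Borel set on which the action is free. The map $a$ is ergodic. Indeed, if $B,B'$ depend on finite sets $S,S'$ of coordinates, then $a^nB$ depends on $a^nS$, which is disjoint from $S'$ for large $n$, so $\nu(a^nB\cap B')=\nu(B)\nu(B')$ for large $n$. Approximating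 in measure, $\nu(a^nB\cap B')\to\nu(B)\nu(B')$ for all Borel $B,B'$, and for $a$-invariant $B=B'$ this gives $\nu(B)=\nu(B)^2$.

\emph{The maps.} Let $Q_0$ be the orbit relation of $a$, with classes $[y]_a$, and let $d_j=m_j/x$, so $\sum_jd_j=\frac12$. Partition $\Omega$ into Borel sets $D_j,D'_j$ ($j\in J_s$) with $\nu(D_j)=\nu(D'_j)=d_j$. Since $b$ preserves $\nu$, Lemma~\ref{lem:match} gives, off null sets, Borel bijections with graphs in $Q_0$:
\[
\varphi_j:b(D_j)\to D_j,\qquad\psi_j:D_j\to D'_j,\qquad\chi_j:b(D'_j)\to D_j .
\]
By Poincar\'e recurrence for $a$ and for $a^{-1}$, almost every point of $D_j$ returns to $D_j$ infinitely often in both directions. The union of the $a$-orbits of such points is $a$-invariant of positive measure, hence conull. So almost every $a$-orbit meets every $D_j$ in a set unbounded in both directions. Let $N$ be the union of the $\mathbb F_2$-orbits of all points in the countably many exceptional null sets; it is a Borel null set. The maps above and their inverses move points inside $\mathbb F_2$-orbits, so they preserve $\Omega\setminus N$. After removing $N$ from $\Omega$ and from all $D_j,D_j'$, the maps are bijections between the indicated sets, and every $a$-orbit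 meets every $D_j$ in a set unbounded in both directions.

Let $D=\bigcup_jD_j$, and let $\psi=\bigcup_j\psi_j$, a bijection $D\to\Omega\setminus D$. Define permutations $t_1,t_2$ of $D$ that preserve each $D_j$ by
\[
t_1|D_j=\varphi_j\,b,\qquad t_2|D_j=\chi_j\,b\,\psi_j .
\]
Let $Q=Q_0|D$, and let $z$ be the first-return map of $a$ to $D_{C_s}$.

\emph{The realization.} Let $Z=\Omega\sqcup D$, with the second summand a disjoint copy of $D$, let $\rho=x\cdot(\nu\sqcup\nu|D)$, and let $R$ relate two points of $Z$ when the underlying points of $\Omega$ lie in one $\mathbb F_2$-orbit. A Borel injection with graph in $R$ acts piecewise as an element of $\mathbb F_2$ on underlying points, so $R$ preserves $\rho$. The summand $\Omega$ gets the color $A_s$ and the graphs of $a,b$. In the copy of $D$, the set $D_j$ gets the color $j$, and we interpret $E_{Q_s}$ by $Q$, $z_s$ by $z$, $t_{s,\varepsilon,j}$ by $t_\varepsilon|D_j$, and $E_{\Lambda_{s,\varepsilon,j}}$ by the orbit relation of $t_\varepsilon|D_j$. The masses are $x$ and $xd_j=m_j$. An $R$-class has the form $C\sqcup(C\cap D)$ for an $\mathbb F_2$-orbit $C$, and $g\mapsto g\omega$ is an isomorphism from the $\mathbb F_2$-part of $N_{V_s}$ onto $C$,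 for any $\omega\in C$. By Corollary~\ref{cor:orbits}(1) it remains to show that $C\cap D$ is an amalgam of the scheme of $Y_s$. Conditions (a) and (b) hold by construction. A $Q$-class is the trace of an $a$-orbit on $D$; it has infinitely many points of each color, and $z$ acts on its points of color $C_s$ as the successor on a copy of $\mathbb Z$. So $Q$-classes are isomorphic to $N_{Q_s}$. To treat the line blocks and condition (d) we collapse the $a$-orbits to points.

\emph{The graph $\mathcal G$.} Its vertices are the $a$-orbits in $C$, and for each $y\in C$ there is an edge $e_y$ joining $[y]_a$ and $[by]_a$. It is connected because $a,b$ generate $\mathbb F_2$. Consider a non-backtracking walk of length $n\ge1$ from a vertex to itself. Its $i$th step leads from a point $u_i$ to the point $b^{\epsilon_i}u_i$, with $\epsilon_i=\pm1$, and $u_{i+1}=a^{k_i}b^{\epsilon_i}u_i$ for some $k_i\in\mathbb Z$. The walk ends in $[u_1]_a$, so by freeness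
\[
b^{\epsilon_n}a^{k_{n-1}}b^{\epsilon_{n-1}}\cdots a^{k_1}b^{\epsilon_1}\in\langle a\rangle .
\]
If $k_i=0$ and $\epsilon_{i+1}=-\epsilon_i$, step $i+1$ returns along the edge of step $i$, which is excluded. So after deleting the factors $a^0$ the word is reduced, and it contains $b^{\pm1}$; it cannot represent an element of $\langle a\rangle$. Hence $\mathcal G$ is a tree.

\emph{The graph $\mathcal H$.} Its vertices are the $Q$-classes in $C\cap D$, and for $y\in C\cap D$ and $\varepsilon\in\{1,2\}$ there is an edge $(y,\varepsilon)$ joining $[y]_Q$ and $[t_\varepsilon y]_Q$. We say that this edge is \emph{attached} to the point $y$ at its first end and to the point $t_\varepsilon y$ at its second end. Every $a$-orbit meets $D$, so $[y]_Q\mapsto[y]_a$ is a bijection between the vertices of $\mathcal H$ and of $\mathcal G$. On edges, send $(y,1)$ to $e_y$ and $(y,2)$ to $e_{\psi(y)}$. This is a bijection, as the first map is onto the $e_{y'}$ with $y'\in C\cap D$ and the second onto those with $y'\in C\setminus D$. Endpoints match: for $y\in D_j$,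
\[
[by]_a=[\varphi_jby]_a=[t_1y]_a,\qquad[\psi y]_a=[y]_a,\qquad[b\psi y]_a=[\chi_jb\psi_jy]_a=[t_2y]_a .
\]
So $\mathcal H\cong\mathcal G$ is a tree.

\emph{Line blocks.} As $\mathcal H$ has no loops, $t_\varepsilon y\ne y$ for all $y$. The edges $(y,\varepsilon),(t_\varepsilon y,\varepsilon),\dots,(t_\varepsilon^{n-1}y,\varepsilon)$ form a walk from $[y]_Q$ to $[t_\varepsilon^ny]_Q$ in which consecutive edges are distinct, so it is non-backtracking, and therefore $t_\varepsilon^ny\ne y$ for $n\ge1$. Thus all $t_\varepsilon$-orbits are infinite, and the line blocks are copies of $\mathbb Z$ with the successor. This completes (c).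

\emph{The incidence graph of $C\cap D$ is a tree.} It is connected because $\mathcal H$ is connected and the two points to which an edge of $\mathcal H$ is attached lie in one line block. Suppose it has a simple cycle $y_1,B_1,y_2,\dots,y_m,B_m,y_1$ with $m\ge2$, indices taken modulo $m$. If $B_k$ is a line block, then $y_{k+1}=t_\varepsilon^ny_k$ for some $\varepsilon$ and some $n\ne0$, and we associate with $B_k$ the walk of $|n|$ edges along the $t_\varepsilon$-orbit from $[y_k]_Q$ to $[y_{k+1}]_Q$; its first edge is attached to $y_k$ at $[y_k]_Q$ and its last edge to $y_{k+1}$ at $[y_{k+1}]_Q$. If $B_k$ is a $Q$-block, then $[y_k]_Q=[y_{k+1}]_Q$ and we associate the empty walk. Distinct $Q$-blocks are disjoint, so no two consecutive blocks are $Q$-blocks. Hence the concatenation is a walk of positive length from $[y_1]_Q$ to itself. We show that consecutive edges are distinct. Inside the walk of one line block this was seen above. If $B_{k-1}$ and $B_k$ are line blocks, they are distinct line blocks through $y_k$, so they have different $\varepsilon$, and the two edges at the junction differ. If $B_k$ is a $Q$-block between line blocks $B_{k-1},B_{k+1}$, the two edges at the junction are attached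 at the vertex $B_k$ to the distinct points $y_k$ and $y_{k+1}$; an edge that is not a loop has only one end at a given vertex, so the edges differ. The walk is therefore non-backtracking, contradicting that $\mathcal H$ is a tree.
\end{proof}

\subsection{Free amalgamation}\label{sub:free}

Suppose that each sort $p$ is realized by a relation $R_p$ on a common space. The relation generated by all $R_p$ satisfies (a)--(c) on each class, but nothing prevents cycles in the incidence graphs. We remove them by passing to $X\times K$ for a compact group $K$ and multiplying the second coordinate, at each move inside a block, by elements that are freely independent. A cycle would then give a relation among free generators. Compactness of $K$ keeps the measure finite. Since $X$ is uncountable, we need continuum many free generators, chosen in a Borel way.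

\begin{lemma}\label{lem:free}
Let $\mathcal S$ be a scheme. For each color $i$ let $X_i$ be a standard Borel space with a finite measure $\mu_i$, where $0<\sum_i\mu_i(X_i)<\infty$. For each sort $p$ let $R_p$ be a measure-preserving CBER on $X_p=\bigsqcup_{i\in I_p}X_i$, with Borel $L_p$-relations inside $R_p$-classes such that every $R_p$-class, with points of $X_i$ having color $i$, is isomorphic to $N_p$. Then there are a CBER $E$ with an invariant probability measure and an $E$-structure whose restrictions to all classes are $\mathcal S$-amalgams.
\end{lemma}

\begin{proof}
\emph{A compact group with a free family indexed by $2^{\mathbb N}$.} For each $n$, the free group $\mathbb F(2^n)$ on the finite set $2^n$ of binary words of length $n$ is countable and residually finite. So there are homomorphisms $\pi_{n,m}:\mathbb F(2^n)\to K_{n,m}$ ($m\in\mathbb N$) to finite groups with $\bigcap_m\ker\pi_{n,m}=1$. Let $K=\prod_{n,m}K_{n,m}$, a compact metrizable group, and for $y\in2^{\mathbb N}$ let $e_y=(\pi_{n,m}(y|n))_{n,m}\in K$. The map $y\mapsto e_y$ is continuous. Consider a nonempty reduced word in letters indexed by distinct $y_1,\dots,y_r$, and evaluate it at $e_{y_1},\dots,e_{y_r}$. Choose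 $n$ with $y_1|n,\dots,y_r|n$ distinct. The same word in these generators is a nontrivial element of $\mathbb F(2^n)$, and the $(n,m)$-coordinates of the value in $K$ are its images under the $\pi_{n,m}$, which are not all trivial. So the family $(e_y)$ is free.

\emph{Construction.} Let $X=\bigsqcup_iX_i$ with $\mu=\sum_i\mu_i$. Fix a Borel injection $\iota:P\times X\to2^{\mathbb N}$ and put $g_p(x)=e_{\iota(p,x)}$. Let $\tilde X=X\times K$ with the product $\tilde\mu$ of $\mu$ and the Haar probability measure. On $X_p\times K$ define
\[
(x,\kappa)\mathrel{\tilde R_p}(x',\kappa')\iff x\mathrel{R_p}x'\ \text{ and }\ g_p(x')^{-1}\kappa'=g_p(x)^{-1}\kappa .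
\]
This is a Borel equivalence relation. Given $(x,\kappa)$ and $x'\mathrel{R_p}x$, there is exactly one $\kappa'$ with $(x,\kappa)\mathrel{\tilde R_p}(x',\kappa')$, so each $\tilde R_p$-class projects bijectively onto an $R_p$-class. Let $U_i=X_i\times K$ and $E_p=\tilde R_p$, and let a symbol of $L_p$ hold of a tuple in $\tilde X$ if its entries lie in one $\tilde R_p$-class and the symbol holds of the projected tuple. These relations are Borel. Let $E$ be the equivalence relation generated by all $\tilde R_p$. If $\Gamma_p$ is a countable group of Borel automorphisms of $X_p$ with orbit relation $R_p$, the maps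
\[
(x,\kappa)\mapsto\big(\gamma x,\ g_p(\gamma x)g_p(x)^{-1}\kappa\big)\qquad(\gamma\in\Gamma_p)
\]
on $X_p\times K$, extended by the identity, are Borel automorphisms of $\tilde X$. They preserve $\tilde\mu$ by Fubini's theorem, since $\gamma$ preserves $\mu$ and left translations preserve Haar measure. For fixed $p$ their orbits on $X_p\times K$ are the $\tilde R_p$-classes, so $E$ is the orbit relation of the countable group that all these maps generate. Hence $E$ is a CBER, and the normalization of $\tilde\mu$ is $E$-invariant.

\emph{Classes are amalgams.} Each $E$-class satisfies (a)--(c), and its incidence graph is connected because $E$ is generated by the $\tilde R_p$. Suppose it has a simple cycle $\tilde x_1,B_1,\dots,\tilde x_m,B_m,\tilde x_1$ with $m\ge2$, where $B_k$ is a $p_k$-block, $\tilde x_k=(x_k,\kappa_k)$, and indices are taken modulo $m$. Consecutive blocks are distinct and share a point, so $p_k\ne p_{k+1}$. Also $x_k\ne x_{k+1}$, as the projection is injective on $B_k$. From $\kappa_{k+1}=g_{p_k}(x_{k+1})g_{p_k}(x_k)^{-1}\kappa_k$, going once around the cycle gives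
\[
g_{p_m}(x_1)g_{p_m}(x_m)^{-1}\cdots g_{p_2}(x_3)g_{p_2}(x_2)^{-1}\,g_{p_1}(x_2)g_{p_1}(x_1)^{-1}=1 .
\]
Adjacent letters are indexed either by $(p_k,x_{k+1})$ and $(p_k,x_k)$, or by $(p_{k+1},x_{k+1})$ and $(p_k,x_{k+1})$, and in both cases the two pairs are different. So the left side is a reduced word of length $2m$ in a free family, a contradiction.
\end{proof}

\subsection{Conclusion}

\begin{proposition}\label{prop:if}
If $T\notin\mathrm{WF}$, then Proposition~\ref{prop:family}(iii) holds for $T$.
\end{proposition}

\begin{proof}
Let $x_s,c_s$ be as in Lemma~\ref{lem:system}(b); so $x_\emptyset=1$ and $c_s=2^{-k(s)}$. Let $X_{A_s}=[0,x_s)$ and $X_{C_s}=[0,c_s)$ with Lebesgue measure. The total mass is finite and positive.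

For the sort $V_s$ apply Lemma~\ref{lem:real} with $x=x_s$, $m_{C_s}=c_s$ and $m_{A_{s^\frown n}}=x_{s^\frown n}$; the sum of the $m_j$ is $x_s/2$ by \eqref{eq:x}. For each color $i\in\{A_s\}\cup J_s$, the part of $Z$ of color $i$ is nonatomic and has the mass of $X_i$, so the isomorphism theorem gives a measure-preserving Borel isomorphism onto $X_i$. Transport $R$ and the relations along the union of these isomorphisms to obtain $R_{V_s}$. For the sort $W_s$, let $R_{W_s}$ on $X_{C_s}\sqcup X_{A_\emptyset}$ have the classes $\{y\}\cup\{y+r2^{-k(s)}:0\le r<2^{k(s)}\}$, where $y\in X_{C_s}=[0,2^{-k(s)})$ and the points $y+r2^{-k(s)}$ are taken in $X_{A_\emptyset}=[0,1)$. These classes partition the space, and $R_{W_s}$ preserves the measure because related points differ by one of finitely many translations.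

Lemma~\ref{lem:free} gives a CBER $E_T$ with an invariant probability measure and an $E_T$-structure whose classes are $\mathcal S_T$-amalgams. With the remaining symbols of $L_*$ interpreted as empty, every class is isomorphic to $M_T$ by Corollary~\ref{cor:orbits}(1), so $E_T\in\mathcal E_{\sigma_T}$. The set of points of color $A_\emptyset$ is a Borel complete section, and $a_\emptyset,b_\emptyset$ define on it a free Borel action of $\mathbb F_2$ whose orbits lie in $V_\emptyset$-blocks.
\end{proof}

Lemma~\ref{lem:MTborel} and Propositions~\ref{prop:wf} and~\ref{prop:if} prove Proposition~\ref{prop:family}, and with it Theorems~\ref{thm:A} and~\ref{thm:B}.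

\section{The complexity of implying compressibility}\label{sec:C}

By Theorem~\ref{thm:nad}, $\sigma_M\not\Rightarrow^*\mathrm{comp}$ means that some $\sigma_M$-structurable CBER has an invariant probability measure. To bound the complexity of this statement we replace the quantifier over CBERs and Borel structures by a quantifier over measures on one fixed space. A point of that space records what a point $x$ sees: the labels of the points $\gamma x$ and the relations among them.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{Hardness.} By Proposition~\ref{prop:family} and \eqref{eq:main}, the Borel map $T\mapsto M_T$ pulls the set for $L=L_*$ back to $\mathrm{WF}$. So every $\Pi^1_1$ set is a Borel preimage of this set, and completeness follows from the upper bound.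

\emph{The space.} Let $\Gamma$ be the free group on countably many generators and
\[
\mathcal Y=(2^{\mathbb N})^\Gamma\times\prod_{R\in L}2^{\Gamma^{n_R}},
\]
a compact metrizable space with points $y=(\ell^y,(S^y_R)_R)$. Let $\Gamma$ act continuously by $\ell^{\alpha y}(\eta)=\ell^y(\eta\alpha)$ and $(\eta_i)_i\in S_R^{\alpha y}\Leftrightarrow(\eta_i\alpha)_i\in S^y_R$. Write $\gamma\approx_y\delta$ if $\ell^y(\gamma)=\ell^y(\delta)$. For $M\in\mathrm{Mod}_\omega(L)$ let $G_M$ be the set of $y$ such that
\begin{itemize}
\item[(G1)] $\gamma\approx_y\delta$ implies $\eta\gamma\approx_y\eta\delta$ for all $\eta$;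
\item[(G2)] each $S^y_R$ is $\approx_y$-invariant in each coordinate;
\item[(G3)] the quotient structure $(\Gamma/{\approx_y},(S^y_R)_R)$ is isomorphic to $M$.
\end{itemize}
Conditions (G1) and (G2) are Borel. Given (G2), condition (G3) says that there is a surjection $\pi:\Gamma\to\omega$ with $\pi(\gamma)=\pi(\delta)\Leftrightarrow\gamma\approx_y\delta$ and $(\gamma_i)_i\in S^y_R\Leftrightarrow R^M(\pi(\gamma_1),\dots,\pi(\gamma_{n_R}))$. So $\{(M,y):y\in G_M\}$ is $\Sigma^1_1$. The set $G_M$ is $\Gamma$-invariant. Indeed, $\gamma\approx_{\alpha y}\delta$ if and only if $\gamma\alpha\approx_y\delta\alpha$, so the bijection $\gamma\mapsto\gamma\alpha$ of $\Gamma$ carries $\approx_{\alpha y}$ to $\approx_y$ and $S_R^{\alpha y}$ to $S_R^y$, and it commutes with left multiplication. Hence each of (G1)--(G3) passes from $y$ to $\alpha y$.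

\emph{Claim: $\sigma_M\not\Rightarrow^*\mathrm{comp}$ if and only if some $\Gamma$-invariant Borel probability measure $\lambda$ on $\mathcal Y$ has $\lambda(G_M)=1$.}

($\Rightarrow$) Let $E\in\mathcal E_{\sigma_M}$ on $X$, witnessed by $\mathbb A$, be non-compressible, with invariant probability measure $\mu$ (Theorem~\ref{thm:nad}). We may take $X\subseteq2^{\mathbb N}$ Borel. Every countable group is a quotient of $\Gamma$, so $E$ is the orbit relation of a Borel action of $\Gamma$. For $x\in X$ define $y_x$ by $\ell^{y_x}(\gamma)=\gamma x$ and $S_R^{y_x}=\{(\gamma_i)_i:R^{\mathbb A}(\gamma_1x,\dots,\gamma_{n_R}x)\}$. The map $x\mapsto y_x$ is Borel, and $y_{\alpha x}=\alpha y_x$ because $\gamma(\alpha x)=(\gamma\alpha)x$. Here $\gamma\approx_{y_x}\delta$ means $\gamma x=\delta x$, which gives (G1) and (G2), and $\gamma\mapsto\gamma x$ induces an isomorphism of the quotient structure onto $\mathbb A|[x]_E\cong M$. So $y_x\in G_M$. The pushforward $\lambda$ of $\mu$ is $\Gamma$-invariant. Every Borel set containing $G_M$ has $\lambda$-measure $1$, and $G_M$ is $\lambda$-measurable, so $\lambda(G_M)=1$.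

($\Leftarrow$) Choose a Borel set $B\subseteq G_M$ with $\lambda(B)=1$ and let $X=\bigcap_\gamma\gamma B$, which is Borel, invariant and conull. Let $E$ be the orbit relation of $\Gamma$ on $X$. For $y\in X$ we have
\[
\gamma y=\delta y\iff\gamma\approx_y\delta .
\]
If $\gamma y=\delta y$, then $\ell^y(\gamma)=\ell^{\gamma y}(1)=\ell^{\delta y}(1)=\ell^y(\delta)$. Conversely, if $\gamma\approx_y\delta$, then $\eta\gamma\approx_y\eta\delta$ for all $\eta$ by (G1), which says $\ell^{\gamma y}=\ell^{\delta y}$, and $S_R^{\gamma y}=S_R^{\delta y}$ follows by (G2). Let $R$ hold of $(\gamma_1y,\dots,\gamma_ny)$ if and only if $(\gamma_1,\dots,\gamma_n)\in S^y_R$. This does not depend on the choice of the $\gamma_i$, by the displayed equivalence and (G2). It does not depend on the base point, because $(\gamma_i)_i\in S_R^{\alpha y}$ if and only if $(\gamma_i\alpha)_i\in S^y_R$. It is Borel, as $R(y_1,\dots,y_n)$ holds if and only if there are $\gamma_1,\dots,\gamma_n$ with $y_i=\gamma_iy_1$ and $(\gamma_i)_i\in S_R^{y_1}$. The map $\gamma\mapsto\gamma y$ induces an isomorphism from the quotient structure in (G3) onto the class of $y$, so $E\in\mathcal E_{\sigma_M}$. Since $\lambda$ is $E$-invariant, $E$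 is not compressible. This proves the Claim.

\emph{Upper bound.} Let $\lambda$ range over the Polish space of Borel probability measures on $\mathcal Y$. By \cite[Theorem 29.26]{Kec}, the set of $(M,\lambda,r)$ with $\lambda(G_M)>r$ is $\Sigma^1_1$; intersecting over $r=1-1/n$, the set $\{(M,\lambda):\lambda(G_M)=1\}$ is $\Sigma^1_1$. Invariance of $\lambda$ says that $\lambda(\gamma U)=\lambda(U)$ for the countably many $\gamma\in\Gamma$ and clopen $U\subseteq\mathcal Y$, a Borel condition. So the right side of the Claim is $\Sigma^1_1$ in $M$, and $\{M:\sigma_M\Rightarrow^*\mathrm{comp}\}$ is $\Pi^1_1$.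
\end{proof}

\begin{thebibliography}{9}

\bibitem{BK} Becker and Kechris, \emph{The Descriptive Set Theory of Polish Group Actions}.

\bibitem{CK} Ruiyuan Chen and Alexander S. Kechris, \emph{Structurable equivalence relations}, arXiv:1606.01995 (2016).

\bibitem{Gab} Gaboriau, \emph{Co\^ut des relations d'\'equivalence et des groupes}, Invent. Math. 139 (2000).

\bibitem{JKL} Jackson, Kechris and Louveau, \emph{Countable Borel equivalence relations}, J. Math. Logic 2 (2002).

\bibitem{Kec} Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{KM} Kechris and Miller, \emph{Topics in Orbit Equivalence}.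

\end{thebibliography}
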